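\title{The sum of a large set and its set of inverses modulo a prime}

\begin{abstract}
Let $p$ be a large prime. We prove that there is an absolute constant $\varepsilon_0>0$ such that every set $A\subseteq\mathbb F_p\setminus\{0\}$ with $|A|\ge p^{1-\varepsilon_0}$ satisfies $|A+A^{-1}|\ge(1-o(1))\min(2\sqrt{|A|p},\,p)$, where $A^{-1}$ is the set of inverses of the elements of $A$. This confirms a conjecture posed in a paper of Semchankau. The constant $2$ is best possible, and for $p^{1-\varepsilon_0}\le|A|\le c_0^2p$ we describe the sets that nearly attain the bound: up to a small proportion of their elements, they consist of the $x$ with $x\in I$ and $x^{-1}\in J$, where $I,J$ are arithmetic progressions with a common difference and length close to $\sqrt{|A|p}$. The proof combines Weil's bound for Kloosterman sums with majorants of $A$ of small Wiener norm and with inverse sumset arguments.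
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $\mathbb F_p^*=\mathbb F_p\setminus\{0\}$. For $A\subseteq\mathbb F_p^*$ let $A^{-1}=\{a^{-1}:a\in A\}$, and for $P,Q\subseteq\mathbb F_p$ let $P+Q=\{x+y:x\in P,\ y\in Q\}$. How small can $A+A^{-1}$ be when $A$ is large?

The Cauchy--Davenport inequality $|P+Q|\ge\min(p,|P|+|Q|-1)$, valid for all nonempty $P,Q\subseteq\mathbb F_p$, gives $|A+A^{-1}|\ge\min(p,2|A|-1)$. Equality in that inequality holds when $P$ and $Q$ are intervals. But inversion does not respect intervals: for intervals $I$ and $J$ the conditions $x\in I$ and $x^{-1}\in J$ behave like independent events, in the sense that they hold together for $|I||J|/p+O(\sqrt p\log^2p)$ values of $x$ (see \eqref{eq:count} below). The natural way to keep $A+A^{-1}$ small is to confine $A$ to an interval $I$ and $A^{-1}$ to an interval $J$, so that $A+A^{-1}$ lies in $I+J$, a set of $\min(p,|I|+|J|-1)$ elements. The price is that $|A|$ is then at most about $|I||J|/p$, so that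 $|I|+|J|\ge2\sqrt{|I||J|}$ is at least about $2\sqrt{|A|p}$. If nothing does better than intervals, the true lower bound is $\min(2\sqrt{|A|p},p)$. For $|A|\approx p/100$ this is about $p/5$, while Cauchy--Davenport gives $p/50$; for $|A|\ge p/4$ it says that $A+A^{-1}$ is almost all of $\mathbb F_p$. This is the conjecture posed in \cite{Sem}.

\begin{quote}
\textbf{Conjecture.} There exists $\varepsilon>0$ such that every $A\subseteq\mathbb F_p^*$ with $|A|\gg p^{1-\varepsilon}$ satisfies
\[
|A+A^{-1}|>(1-o(1))\min\bigl(2\sqrt{|A|p},\,p\bigr).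
\]
Here $|A|\gg p^{1-\varepsilon}$ means $|A|\ge cp^{1-\varepsilon}$ with an absolute constant $c>0$, and $o(1)$ tends to $0$ as $p\to\infty$.
\end{quote}

We prove the conjecture in a form that is invariant under dilation. Fix $\mu\in\mathbb F_p^*$. For $x\ne0$ write $x^*=\mu/x$, and for $B\subseteq\mathbb F_p$ put $B^*=\{b^*:b\in B\setminus\{0\}\}$. The map $x\mapsto x^*$ is an involution of $\mathbb F_p^*$, and $A^*=A^{-1}$ when $\mu=1$.

\begin{theorem}\label{thm:main}
There is an absolute constant $\varepsilon_0>0$ such that for every $\kappa>0$ there is $p_0(\kappa)$ with the following property. For all primes $p\ge p_0(\kappa)$, all $\mu\in\mathbb F_p^*$ and all $A\subseteq\mathbb F_p^*$ with $|A|\ge p^{1-\varepsilon_0}$,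
\[
|A+A^*|\ge(1-\kappa)\min\bigl(2\sqrt{|A|p},\,p\bigr).
\]
\end{theorem}

The conjecture follows with $\varepsilon=\varepsilon_0/2$: if $|A|\ge cp^{1-\varepsilon_0/2}$, then $|A|\ge p^{1-\varepsilon_0}$ for large $p$, and we take $\mu=1$, let $\kappa$ tend to $0$ slowly with $p$, and use $2\kappa$ as the term $o(1)$. The second theorem says that, at small density, the construction with two intervals is essentially the only way to come close to the bound.

\begin{theorem}\label{thm:stab}
There are absolute constants $\varepsilon_0,c_0,\kappa_0>0$ such that the following holds for $0<\kappa\le\kappa_0$ and $p\ge p_0(\kappa)$. Let $\mu\in\mathbb F_p^*$, $A\subseteq\mathbb F_p^*$ and $n=\sqrt{|A|p}$. If $p^{1-\varepsilon_0}\le|A|\le c_0^2p$ and $|A+A^*|\le(2+\kappa)n$, then there are arithmetic progressions $I,J\subset\mathbb F_p$ with a common difference and $|I|,|J|=(1+O(\kappa^{1/4}))n$ such that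
\[
|A\,\triangle\,(I\cap J^*)|\le O(\sqrt\kappa)\,|A|.
\]
\end{theorem}

The upper bound on $|A|$ keeps us away from the range $|A|\ge p/4$, where $2n\ge p$ and the hypothesis on $|A+A^*|$ holds for every $A$. The next proposition shows that the constant $2$ cannot be increased and that some lower bound on $|A|$ is necessary.

\begin{proposition}\label{prop:sharp}
\emph{(a)} Let $c>0$ be fixed, let $I,J\subset\mathbb F_p$ be progressions with the same difference and the same length $\ell$, where $p^{3/4+c}\le\ell\le p/2$, and let $A=I\cap J^*$. Then $|A+A^*|\le(2+o(1))\sqrt{|A|p}$.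

\emph{(b)} The statement of the conjecture is false for every $\varepsilon>2/3$.
\end{proposition}

\begin{proof}
(a) We have $A\subseteq I$ and $A^*\subseteq J$, so $|A+A^*|\le|I+J|\le2\ell-1$. By \eqref{eq:count}, $|A|=\ell^2/p+O(\sqrt p\log^2p)$, and $\ell^2/p\ge p^{1/2+2c}$, so $\sqrt{|A|p}=(1+o(1))\ell$.

(b) If $|A|\sim p^{1-\varepsilon}$ with $\varepsilon>2/3$, then $|A|^{3/2}=o(p^{1/2})$, so $|A+A^{-1}|\le|A|^2=o(\sqrt{|A|p})$, and $\sqrt{|A|p}\le p$.
\end{proof}

\subsection*{Plan of the proof}
A general set $A$ comes with no intervals, so substitutes have to be built from $A$ and $S=A+A^*$ alone. The independence of $x$ and $x^*$ holds for all functions of small Wiener norm, and averages of translates of $1_S$ are such functions (Section~\ref{sec:wiener}). In Section~\ref{sec:major} we multiply about $1/\delta$ of them to obtain substitutes $P,Q$ for $I,J$; Pollard's theorem then gives the bound with a loss $O(\delta^{1/8})$, but only for $|A|\ge p^{1-\delta/200}$. This settles the case $|A|>c_0^2p$.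 It does not settle the conjecture, because the range shrinks as the loss tends to $0$. For sparser sets we therefore use Section~\ref{sec:major} only once, with a fixed $\delta_0$, to show that if $|S|\le(2+\delta_0)\sqrt{|A|p}$, then most of $A$ and $A^*$ lie in genuine progressions (Section~\ref{sec:struct}). Progressions have Wiener norm $O(\log p)$, and with them the sharp bound needs no long products (Section~\ref{sec:sharp}).

\subsection*{Conventions}
Throughout, $A\subseteq\mathbb F_p^*$ is nonempty and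
\[
S=A+A^*,\qquad n=\sqrt{|A|p},\qquad\text{so that}\quad |A|=n^2/p,\quad n\le p.
\]
Constants implied by $O(\cdot)$ are absolute unless a subscript says otherwise. ``For large $p$'' means $p\ge p_0$, where $p_0$ depends only on the fixed parameters $\delta,\kappa,\eta'$ and never on $A$ or $\mu$; the symbol $o(1)$ is uniform in the same sense. A \emph{progression} of length $L\le p$ and difference $\lambda\ne0$ is a set $\{u+i\lambda:0\le i<L\}$, and an \emph{interval} is a progression with difference $1$. For real $\alpha,\beta$ we write $u+[\alpha,\beta]$ for the set of residues $u+i$ with $i\in\mathbb Z$, $\alpha\le i\le\beta$. For a function $f$ on $\mathbb F_p$ we write $\sum f$ for $\sum_{x\in\mathbb F_p}f(x)$, the \emph{mass} of $f$, and $\sum_Bf$ for the sum over $x\in B$.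

\section{Inversion and the Wiener norm}\label{sec:wiener}

\subsection{Independence of $x$ and $x^*$}
Let $e_p(x)=e^{2\pi ix/p}$. For $f:\mathbb F_p\to\mathbb C$ put
\[
\hat f(\xi)=\frac1p\sum_xf(x)e_p(-\xi x),\qquad\|f\|_W=\sum_\xi|\hat f(\xi)|.
\]
Then $f(x)=\sum_\xi\hat f(\xi)e_p(\xi x)$ and $\sum_\xi|\hat f(\xi)|^2=\frac1p\sum_x|f(x)|^2$ (Parseval). The \emph{Wiener norm} $\|f\|_W$ measures the cost of writing $f$ as a combination of additive characters. Since $\widehat{fg}(\xi)=\sum_\zeta\hat f(\zeta)\hat g(\xi-\zeta)$, we have $\|fg\|_W\le\|f\|_W\|g\|_W$. The constant function $1$ has norm $1$. Multiplying $f$ by $e_p(\xi x)$, translating $f$, or dilating its argument permutes the numbers $|\hat f(\xi)|$ and so preserves the norm. For an interval $I$ and $0<|\xi|<p/2$, summing a geometric series gives $|\sum_{x\in I}e_p(\xi x)|\le1/|\sin(\pi\xi/p)|\le p/(2|\xi|)$. Hence every progression $I$ satisfies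
\[
\|1_I\|_W\le1+\sum_{1\le\xi<p/2}\frac1\xi\le2+\log p\le2\log p\qquad(p\ge11).
\]

Arithmetic enters through the Kloosterman sums $K(a,b)=\sum_{x\ne0}e_p(ax+b/x)$. Weil's bound states that $|K(a,b)|\le2\sqrt p$ when $a,b\ne0$.

\begin{lemma}\label{lem:indep}
For all $f,g:\mathbb F_p\to\mathbb C$,
\[
\Bigl|\sum_{x\ne0}f(x)g(x^*)-\frac1p\sum f\sum g\Bigr|\le2\sqrt p\,\|f\|_W\|g\|_W.
\]
\end{lemma}

\begin{proof}
Expanding $f$ and $g$ in characters gives $\sum_{x\ne0}f(x)g(x^*)=\sum_{\xi,\zeta}\hat f(\xi)\hat g(\zeta)K(\xi,\mu\zeta)$. We have $K(0,0)=p-1$ and $\frac1p\sum f\sum g=p\hat f(0)\hat g(0)$, so the term $\xi=\zeta=0$ contributes $-\hat f(0)\hat g(0)$ to the difference. If exactly one of $a,b$ is $0$, then $K(a,b)=-1$, and if neither is, then $|K(a,b)|\le2\sqrt p$. So each pair $(\xi,\zeta)$ contributes at most $2\sqrt p\,|\hat f(\xi)||\hat g(\zeta)|$.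
\end{proof}

Put $\Theta=8\sqrt p\log^2p$. Taking $f=1_I$, $g=1_J$, we obtain for all progressions $I,J$
\begin{equation}\label{eq:count}
\Bigl||I\cap J^*|-\frac{|I||J|}p\Bigr|\le\Theta.
\end{equation}
Most often the lemma is used in the following form. Let $B\subseteq\mathbb F_p^*$ and let $F,H\ge0$ be functions with $F\ge1$ on $B$ and $H\ge1$ on $B^*$. Then $|B|\le\sum_{x\ne0}F(x)H(x^*)$, and so
\begin{equation}\label{eq:maj}
|B|\le\frac1p\sum F\sum H+2\sqrt p\,\|F\|_W\|H\|_W.
\end{equation}
For $B=A$ this says that majorants of $A$ and $A^*$ of small norm have masses whose product is at least about $p|A|=n^2$.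

\subsection{Majorants made from the sumset}
The indicator of $A$ itself is useless in \eqref{eq:maj}, since nothing bounds its norm well. A convolution of two sets of comparable size, on the other hand, always has small norm.

\begin{lemma}\label{lem:avg}
Let $u:\mathbb F_p\to[0,1]$ with $\sum u>0$, and let $U(y)=\frac1{\sum u}\sum_xu(x)1_S(x+y)$. Then $0\le U\le1$, $\sum U=|S|$ and $\|U\|_W\le(|S|/\sum u)^{1/2}$.
\end{lemma}

\begin{proof}
The function $U$ is a weighted average of translates of $1_S$, which gives the first two claims. Substituting $z=x+y$ gives $\hat U(\xi)=p\,\hat u(-\xi)\hat1_S(\xi)/\sum u$. By Cauchy--Schwarz and Parseval, $\|U\|_W\le(\sum u^2)^{1/2}|S|^{1/2}/\sum u$, and $\sum u^2\le\sum u$.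
\end{proof}

For nonempty $A'\subseteq A$ put
\[
h_{A'}(x)=\frac1{|A'|}\sum_{a\in A'}1_S(x+a^*),\qquad k_{A'}(y)=\frac1{|A'|}\sum_{a\in A'}1_S(a+y).
\]
Since $A+A^*=S$, we have $h_{A'}=1$ on $A$ and $k_{A'}=1$ on $A^*$. By Lemma~\ref{lem:avg}, both functions take values in $[0,1]$, have mass $|S|$ and have norm at most $(|S|/|A'|)^{1/2}$.

\subsection{Two model computations}\label{sec:model}
The simplest use of these functions gives the theorem with the constant $1$ in place of $2$. Suppose that $|S|\le n$. By \eqref{eq:maj} with $F=h_A$ and $H=k_A$,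
\[
|A|\le\frac{|S|^2}p+2\sqrt p\,\frac{|S|}{|A|}\le\frac{|S|^2}p+\frac{2p}{|A|^{1/2}},
\]
that is, $|S|^2\ge n^2(1-2p|A|^{-3/2})$. So $|S|\ge(1-o(1))n$ as soon as $|A|\ge p^{2/3+c}$ with $c>0$ fixed.

To see where the factor $2$ is lost, take the example $I=J=[0,\ell-1]$, $A=I\cap J^*$ with $p^{3/4+c}\le\ell\le p/10$, in which $n=(1+o(1))\ell$ and $S\subseteq[0,2\ell-2]$. The ideal majorant of $A$ is $1_I$, of mass $\ell$. The function $h_A$ has mass $|S|$, of which at most $\ell$ lies on $I$; if $|S|\approx2\ell$, half of the mass is wasted on the two wings to the left and to the right of $I$. The wings can be cut off by using small parts of $A$. Fix $\delta\in(0,1)$ and let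
\[
A'=\{a\in A:a^*\in[0,\delta\ell]\},\qquad A''=\{a\in A:a^*\in[\ell-1-\delta\ell,\ell-1]\}.
\]
By \eqref{eq:count}, $|A'|,|A''|=(\delta+o(1))|A|$. If $h_{A'}(x)\ne0$, then $x\in S-a^*$ for some $a\in A'$, so $x\in[-\delta\ell,2\ell-2]$; if $h_{A''}(x)\ne0$, then $x\in[-\ell+1,\ell-1+\delta\ell]$. The product $h_{A'}h_{A''}$ therefore vanishes outside $[-\delta\ell,\ell-1+\delta\ell]$. It still equals $1$ on $A$, its mass is at most $(1+2\delta)\ell$, and its norm is at most $|S|/\sqrt{|A'||A''|}=O(\delta^{-1}p/n)$. The product has recovered the hidden interval $I$ from $A$ and $S$. For a general $A$ we do not know which subsets to choose, so we choose greedily.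

\section{Majorants of minimal mass}\label{sec:major}

In this section
\begin{equation}\label{eq:hyp3}
0<\delta\le10^{-12},\qquad|A|\ge p^{1-\delta/200},\qquad|S|\le3n,
\end{equation}
and $p$ is large in terms of $\delta$. Note that $|S|/|A|\le3(p/|A|)^{1/2}\le3p^{\delta/400}$ and $|A|\ge p^{0.99}$.

\subsection{A majorant of $A$}

\begin{lemma}\label{lem:f}
Assume \eqref{eq:hyp3}. There is a function $f:\mathbb F_p\to[0,1]$ with
\[
f=1\text{ on }A,\qquad\|f\|_W\le p^{1/100},\qquad0.3n\le\sum f\le3n,
\]
such that the function $g(y)=\frac1{\sum f}\sum_xf(x)1_S(x+y)$ satisfies $g(a^*)\ge1-\delta$ for all but at most $\delta|A|$ elements $a\in A$.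
\end{lemma}

The value $g(y)$ is the proportion of the mass of $f$ that is carried into $S$ by the shift $y$. So the last property says that $f$, although much heavier than $1_A$, can replace $A$ in the inclusion $A+A^*\subseteq S$ at a small cost.

\begin{proof}
Let $f_0=h_A$. Given $f_j$, if there is $A'\subseteq A$ with $|A'|\ge\delta|A|$ and $\sum f_jh_{A'}<(1-\delta)\sum f_j$, put $f_{j+1}=f_jh_{A'}$; otherwise stop. At each stage $0\le f_j\le1$, $f_j=1$ on $A$, and $\sum f_j\le(1-\delta)^j\cdot3n$.

The mass cannot decrease for long. Let $j\le3/\delta+1$. Then $f_j$ is a product of $j+1\le4/\delta$ functions of norm at most $(3p^{\delta/400}/\delta)^{1/2}$, so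
\[
\|f_j\|_W\le(3p^{\delta/400}/\delta)^{2/\delta}=(3/\delta)^{2/\delta}p^{1/200}\le p^{1/100}.
\]
By \eqref{eq:maj} with $F=f_j$, $H=k_A$, whose error term is $O(p^{0.52})\le0.1|A|$, we get $0.9|A|\le\frac1p|S|\sum f_j$, that is, $\sum f_j\ge0.9n^2/|S|\ge0.3n$. Hence $e^{-\delta j}\ge(1-\delta)^j\ge1/10$ and $j\le(\log10)/\delta<3/\delta$. If an index $j<3/\delta$ is reached and the process continues, then $j+1\le3/\delta+1$, so $j+1<3/\delta$ by what was just shown. By induction every index reached is less than $3/\delta$. The process therefore stops at some $f=f_j$, which has the three displayed properties.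

Let $A'=\{a\in A:g(a^*)<1-\delta\}$ and suppose that $|A'|\ge\delta|A|$. The average of $g(a^*)$ over $a\in A'$ equals $\sum fh_{A'}/\sum f$, so $\sum fh_{A'}<(1-\delta)\sum f$, and the process would not have stopped.
\end{proof}

The estimate for $\|f_j\|_W$ is the place where the range of $|A|$ is tied to $\delta$: if $|A|=p^{1-\varepsilon}$, the bound for the product contains the factor $p^{\varepsilon/\delta}$, which must stay well below $p^{1/2}$.

\subsection{A majorant of most of $A^*$}
The partner of $f$ should be the set of shifts that carry almost all of $f$ into $S$,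
\[
Q=\{y:g(y)\ge1-\delta^{1/2}\}.
\]
It contains most of $A^*$, but we have no bound for $\|1_Q\|_W$. What we have, by Lemma~\ref{lem:avg}, is $0\le g\le1$, $\sum g=|S|$ and $\|g\|_W\le(3n/0.3n)^{1/2}\le4$. A power $g^M$ stays near $1$ where $g\ge1-\delta$ if $M\delta$ is small, and is negligible off $Q$ if $M\delta^{1/2}$ is large. So let
\[
M=\lceil\delta^{-3/4}\rceil,\qquad G=\bigl(g/(1-\delta)\bigr)^M.
\]
Then $G(a^*)\ge1$ for all but at most $\delta|A|$ elements $a\in A$, and $\|G\|_W\le8^M\le p^{1/100}$ for large $p$. Since $M\le2\delta^{-3/4}$ and $(1-\delta)^{-1}\le e^{2\delta}$, we have $G\le e^{4\delta^{1/4}}\le1+8\delta^{1/4}\le3$. For $y\notin Q$,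
\[
G(y)\le3(1-\delta^{1/2})^{M-1}g(y)\le6e^{-M\delta^{1/2}}g(y)\le6e^{-\delta^{-1/4}}g(y)\le6\delta^{1/4}g(y).
\]
Also $(1-\delta^{1/2})|Q|\le\sum g=|S|$. Therefore
\begin{equation}\label{eq:G}
|Q|\le6n,\qquad\sum_{y\notin Q}G(y)\le18\delta^{1/4}n,\qquad\sum G\le|Q|+66\delta^{1/4}n.
\end{equation}
Apply \eqref{eq:maj} to $B=\{a\in A:G(a^*)\ge1\}$ with $F=f$, $H=G$. The error term is at most $2p^{0.52}\le\delta|A|$, so $\sum f\sum G\ge(1-2\delta)n^2$. By \eqref{eq:G} and $\sum f\le3n$,
\begin{equation}\label{eq:Qf}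
|Q|\sum f\ge(1-200\delta^{1/4})n^2.
\end{equation}
The right side is positive because $\delta\le10^{-12}$, so $Q\ne\emptyset$.

\subsection{From almost all sums to the size of $S$}
We now need a form of the Cauchy--Davenport inequality in which only most sums are known to lie in $S$. It comes from Pollard's theorem: if $P,Q\subseteq\mathbb F_p$ are nonempty, $r(z)$ is the number of pairs $(x,y)\in P\times Q$ with $x+y=z$, and $T$ is an integer with $1\le T\le\min(|P|,|Q|)$, then
\[
\sum_z\min(r(z),T)\ge T\min(p,|P|+|Q|-T).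
\]
The case $T=1$ is the Cauchy--Davenport inequality.

\begin{lemma}\label{lem:pollard}
Let $P,Q,S\subseteq\mathbb F_p$ with $P,Q$ nonempty, let $0\le\beta\le1$, and suppose that at most $\beta|P||Q|$ pairs $(x,y)\in P\times Q$ have $x+y\notin S$. Then
\[
|S|\ge\min(p,|P|+|Q|)-\sqrt\beta\,(|P|+|Q|)-1.
\]
\end{lemma}

\begin{proof}
Let $m=\min(|P|,|Q|)$, $m'=\max(|P|,|Q|)$ and $T=\max(1,\lceil\sqrt\beta\,m\rceil)$, so that $T\le m$ and $\sqrt\beta\,m\le T\le\sqrt\beta\,m+1$. In Pollard's sum the $z\in S$ contribute at most $T|S|$ and the $z\notin S$ at most $\beta mm'$. Dividing by $T$ gives $|S|\ge\min(p,|P|+|Q|)-T-\beta mm'/T$, and $\beta mm'/T\le\sqrt\beta\,m'$.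
\end{proof}

The lemma requires a set in place of the function $f$, so we decompose $f$ into level sets. For $t\in(0,1]$ let $P_t=\{x:f(x)\ge t\}\supseteq A$, and let $\mathrm{bad}(t)$ be the number of pairs $(x,y)\in P_t\times Q$ with $x+y\notin S$. Since $f(x)=\int_0^11_{P_t}(x)\,dt$, we have $\int_0^1|P_t|\,dt=\sum f$ and
\[
\int_0^1\mathrm{bad}(t)\,dt=\sum_{y\in Q}\sum_xf(x)\bigl(1-1_S(x+y)\bigr)=\sum_{y\in Q}(1-g(y))\sum f\le\delta^{1/2}|Q|\sum f.
\]
Call $t$ \emph{good} if $\mathrm{bad}(t)\le\delta^{1/4}|P_t||Q|$. For the other $t$ we have $|P_t|<\mathrm{bad}(t)/(\delta^{1/4}|Q|)$, so they contribute at most $\delta^{1/4}\sum f$ to $\int_0^1|P_t|\,dt$. Hence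
\begin{equation}\label{eq:goodmass}
\int_{t\text{ good}}|P_t|\,dt\ge(1-\delta^{1/4})\sum f.
\end{equation}
If $t$ is good, some $y\in Q$ has $x+y\in S$ for at least $(1-\delta^{1/4})|P_t|$ elements $x\in P_t$, so $|P_t|\le2|S|\le6n$. Lemma~\ref{lem:pollard} with $\beta=\delta^{1/4}$ gives
\begin{equation}\label{eq:goodS}
|S|\ge\min(p,|P_t|+|Q|)-13\delta^{1/8}n\qquad(t\text{ good}).
\end{equation}

\begin{proposition}\label{prop:A}
If $0<\delta\le10^{-12}$, $|A|\ge p^{1-\delta/200}$ and $p$ is large in terms of $\delta$, then $|S|\ge(1-O(\delta^{1/8}))\min(2n,p)$.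
\end{proposition}

\begin{proof}
If $|S|>3n$ there is nothing to prove, so assume \eqref{eq:hyp3}. The good $t$ form a set of measure at most $1$, so by \eqref{eq:goodmass} some good $t$ has $|P_t|\ge(1-\delta^{1/4})\sum f$. By \eqref{eq:Qf}, $|P_t||Q|\ge(1-O(\delta^{1/4}))n^2$, and hence $|P_t|+|Q|\ge2\sqrt{|P_t||Q|}\ge(1-O(\delta^{1/4}))\,2n$. Thus $\min(p,|P_t|+|Q|)\ge(1-O(\delta^{1/4}))\min(p,2n)$, and the claim follows from \eqref{eq:goodS} because $n\le\min(2n,p)$.
\end{proof}

\section{Near-extremal sets lie in progressions}\label{sec:struct}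

We recall two facts from additive combinatorics. The Pl\"unnecke--Ruzsa inequality states that if $X,Y$ are finite nonempty subsets of an abelian group and $|X+Y|\le K|X|$, then $|Y+Y|\le K^2|X|$. A \emph{Freiman isomorphism of order $2$} from $W\subseteq\mathbb F_p$ to a set of integers is a bijection $\varphi:W\to\varphi(W)\subset\mathbb Z$ such that, for all $w_1,\dots,w_4\in W$,
\[
w_1+w_2=w_3+w_4\iff\varphi(w_1)+\varphi(w_2)=\varphi(w_3)+\varphi(w_4).
\]
The rectification theorem of Green and Ruzsa \cite{GR} states that for each $K$ there is $c(K)>0$ such that every $W\subset\mathbb F_p$ with $|W+W|<K|W|$ and $|W|<c(K)p$ admits such a map. Put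
\[
c_0=\min\bigl(1/100,\ c(1000)/3\bigr),\qquad\eta=1/3000.
\]
The aim of this section is the following result.

\begin{proposition}\label{prop:B}
There is an absolute constant $\delta_0\in(0,10^{-12}]$ such that, with $\varepsilon_0=\delta_0/200$, the following holds for large $p$. If $|A|\ge p^{1-\varepsilon_0}$, $n\le c_0p$ and $|S|\le(2+\delta_0)n$, then there are progressions $I_0,J_0$ with the same difference and the same length $L\le(1+\eta)n$ such that $|A\cap I_0\cap J_0^*|\ge(1-\eta)|A|$.
\end{proposition}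

\subsection{The sizes of $P$ and $Q$}
Assume \eqref{eq:hyp3} and, in addition, $n\le c_0p$ and $|S|\le(2+\delta)n$. Then the inequalities in the proof of Proposition~\ref{prop:A} must be nearly sharp, and this pins down all sizes. For good $t$ we have $|P_t|+|Q|\le12n<p$, so \eqref{eq:goodS} gives $|P_t|\le(2+O(\delta^{1/8}))n-|Q|$. By \eqref{eq:goodmass}, the same upper bound holds for $(1-\delta^{1/4})\sum f$. Multiplying by $|Q|\le6n$ and using \eqref{eq:Qf}, we get $n^2\le2n|Q|-|Q|^2+O(\delta^{1/8})n^2$, that is, $(n-|Q|)^2\le O(\delta^{1/8})n^2$. With $\tau=\delta^{1/16}$ this gives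
\[
|Q|=(1+O(\tau))n,\qquad\sum f=(1+O(\tau))n,\qquad|P_t|\le(1+O(\tau))n\quad(t\text{ good});
\]
the lower bound for $\sum f$ comes from \eqref{eq:Qf}, and the upper bounds from the inequalities just stated.

We need one level set that is good and carries almost all the mass of $f$; for the second property we want $|P_t|$ close to $n$ and $t$ close to $1$. Let $m$ be the measure of the set of good $t$, and $m_1$ the measure of the set of good $t$ with $|P_t|<(1-\sqrt\tau)n$. By \eqref{eq:goodmass},
\[
(1-O(\tau))n\le\int_{t\text{ good}}|P_t|\,dt\le(1+O(\tau))nm-\sqrt\tau\,nm_1.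
\]
Hence $m\ge1-O(\tau)$ and, as $m\le1$, also $m_1=O(\sqrt\tau)$. So the good $t$ with $|P_t|\ge(1-\sqrt\tau)n$ fill $(0,1]$ up to measure $O(\sqrt\tau)$, and one of them has $t\ge1-O(\sqrt\tau)$. Fix it and put $P=P_t$. Then $\sum_Pf\ge t|P|\ge(1-O(\sqrt\tau))n$, while $\sum f\le(1+O(\tau))n$. At most $36\delta^{1/4}n^2$ pairs in $P\times Q$ have their sum outside $S$. Together with \eqref{eq:G}, this shows that for a suitable absolute constant $C\ge6$ and $\rho=C\delta^{1/32}$,
\begin{equation}\label{eq:PQ}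
\begin{gathered}
(1-\rho)n\le|P|,|Q|\le(1+\rho)n,\qquad\#\{(x,y)\in P\times Q:x+y\notin S\}\le\rho^2n^2,\\
\sum_{x\notin P}f(x)\le\rho n,\qquad\sum_{y\notin Q}G(y)\le\rho n.
\end{gathered}
\end{equation}

\subsection{An inverse statement for almost all sums}
Two sets of size about $n$ have almost all their sums in a set of size about $2n$. The next lemma, which has nothing to do with inversion, says that they are close to progressions.

\begin{lemma}\label{lem:inverse}
There is an absolute $\rho_0>0$ such that the following holds. Let $0<\rho\le\rho_0$ and let $n$ be a real number with $1/\rho\le n\le c_0p$. Let $P,Q,S\subseteq\mathbb F_p$ satisfy $(1-\rho)n\le|P|,|Q|\le(1+\rho)n$ and $|S|\le(2+\rho)n$, and suppose that at most $\rho^2n^2$ pairs $(x,y)\in P\times Q$ have $x+y\notin S$. Then there are progressions $I_0,J_0$ with the same difference and the same length $L\le(1+O(\rho))n$ such that $|P\setminus I_0|,|Q\setminus J_0|\le O(\rho)n$.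
\end{lemma}

The idea is visible when $P=Q=\{0,k,2k,\dots,\ell\}\subset\mathbb Z$: the sumset is twice as large as $P$, but after reduction modulo $\ell$ both $P$ and $P+Q$ become the same subgroup of $\mathbb Z/\ell\mathbb Z$. We pass to the integers, reduce modulo the largest element, find the subgroup, and return.

\begin{proof}
We take $\rho_0\le1/100$ and reduce it when needed. Call $(x,y)\in P\times Q$ \emph{bad} if $x+y\notin S$ and \emph{good} otherwise. Let $P_2\subseteq P$ and $Q_2\subseteq Q$ consist of the elements that lie in at most $\rho n$ bad pairs. Then $|P\setminus P_2|,|Q\setminus Q_2|\le\rho n$, so $|P_2|,|Q_2|\ge(1-2\rho)n$.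

\emph{Step 1: passing to the integers.} Rectification needs a bound on a full sumset. Let $x\in P_2$ and $y\in Q_2$. The pairs $(x',y')\in P\times Q$ for which one of $(x,y')$, $(x',y')$, $(x',y)$ is bad number at most $\rho n|P|+\rho^2n^2+\rho n|Q|$, so at least $n^2/2$ pairs have all three good. For such a pair,
\[
x+y=(x+y')-(x'+y')+(x'+y)
\]
is a representation $z_1-z_2+z_3$ with $z_i\in S$, and $(z_1,z_3)$ determines $(x',y')$ once $x,y$ are fixed. So each element of $P_2+Q_2$ has at least $n^2/2$ such representations, and $|P_2+Q_2|\le2|S|^3/n^2\le17n$. By the Pl\"unnecke--Ruzsa inequality with $K=17n/|Q_2|$, $|P_2+P_2|\le289n^2/|Q_2|\le300n$, and in the same way $|Q_2+Q_2|\le300n$. The set $W=P_2\cup Q_2$ thus has $|W+W|\le617n<1000|W|$ and $|W|<3n\le c(1000)p$. Let $\varphi:W\to\mathbb Z$ be a Freiman isomorphism of order $2$ onto its image. (We rectify the union so that $P_2$ and $Q_2$ are treated by one map.)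

Let $P',Q'$ be the translates of $\varphi(P_2),\varphi(Q_2)$ with minimum $0$, call a pair in $P'\times Q'$ good or bad according to its preimage, and let $S'$ be the set of sums of good pairs. The map $x+y\mapsto\varphi(x)+\varphi(y)$ is well defined on $W+W$, and $S'$ is a translate of the image of a subset of $S$, so $|S'|\le(2+\rho)n$.

\emph{Step 2: reduction modulo the largest element.} The statement is symmetric in $P$ and $Q$, so we may assume that $\ell=\max P'\ge\max Q'$. Let $\pi:\mathbb Z\to\mathbb Z/\ell\mathbb Z$ be the reduction map, $\bar P=\pi(P')$, $T=\pi(S')$. On $[0,\ell]$ the map $\pi$ identifies only $0$ and $\ell$, so $|\bar P|,|\pi(Q')|\ge(1-2\rho)n-1\ge(1-3\rho)n$. The elements $0,\ell\in P'$ lie in at most $\rho n$ bad pairs each. So for all but $2\rho n+1$ elements $y\in Q'$ we have $y\ne\ell$ and $y,y+\ell\in S'$. These two integers have the same image under $\pi$, and different such $y$ have different images. Hence $|S'|\ge|T|+|Q'|-2\rho n-1$, and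
\[
|T|\le(2+\rho)n-(1-2\rho)n+3\rho n=(1+6\rho)n.
\]

\emph{Step 3: almost periods of $\bar P$.} For $y\in Q'$, all but $\rho n$ elements $x\in P'$ have $\pi(x+y)\in T$, so $|(\bar P+\pi(y))\cap T|\ge(1-4\rho)n$. Two such subsets of $T$ overlap in at least $2(1-4\rho)n-(1+6\rho)n=(1-14\rho)n$ elements. Let
\[
D=\{d\in\mathbb Z/\ell\mathbb Z:|\bar P\cap(\bar P+d)|\ge(1-14\rho)n\},\qquad H=D+D.
\]
Then $D\supseteq\pi(Q')-\pi(Q')\ni0$, so $|D|\ge(1-3\rho)n$ and $D\subseteq H$; also $D=-D$, so $H=D-D$. For $d\in D$ we have $|\bar P\setminus(\bar P+d)|\le15\rho n$, because $|\bar P|\le(1+\rho)n$. For $h=d_1+d_2$, an element of $\bar P\setminus(\bar P+h)$ lies in $\bar P\setminus(\bar P+d_1)$ or in $(\bar P+d_1)\setminus(\bar P+d_1+d_2)$, so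
\begin{equation}\label{eq:H}
|\bar P\cap(\bar P+h)|\ge|\bar P|-30\rho n\ge(1-33\rho)n\qquad(h\in H).
\end{equation}
Since $\sum_h|\bar P\cap(\bar P+h)|=|\bar P|^2$, with $h$ running over $\mathbb Z/\ell\mathbb Z$, we get $|H|\le(1+\rho)^2n/(1-33\rho)=(1+O(\rho))n<\frac32|D|$.

\emph{Step 4: $H$ is a subgroup.} Let $h=a-b$ with $a,b\in D$. The sets $a+D$ and $b+D$ lie in $H$, so $|D\cap(D+h)|=|(b+D)\cap(a+D)|\ge2|D|-|H|>|D|/2$. Hence for $h,h'\in H$ the subsets $D\cap(D+h)$ and $D\cap(D+h')$ of $D$ meet: $d_1+h=d_2+h'$ with $d_1,d_2\in D$. Then $h-h'=d_2-d_1\in H$. A nonempty set closed under subtraction is a subgroup.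

\emph{Step 5: progressions in $\mathbb Z$.} Since $\pi(Q')-\pi(Q')\subseteq H$, the set $\pi(Q')$ lies in one coset of $H$. Counting pairs of elements of $\bar P$ with difference in $H$ and using \eqref{eq:H},
\[
|\bar P|\max_{C}|\bar P\cap C|\ge\sum_C|\bar P\cap C|^2=\sum_{h\in H}|\bar P\cap(\bar P+h)|\ge|H|(1-33\rho)n,
\]
where $C$ runs over the cosets of $H$. As $|H|\ge|D|\ge(1-3\rho)n$, some coset contains $(1-O(\rho))n$ elements of $\bar P$. Write $H=k\mathbb Z/\ell\mathbb Z$ with $\ell=k|H|$, and let $L=|H|+1=(1+O(\rho))n$. Cosets of $H$ correspond to residue classes modulo $k$, and such a class meets $[0,\ell]$ in a progression with difference $k$ and at most $L$ terms. Undoing the translations, we find integers $c,c'$ and sets $U,V\subseteq\{0,\dots,L-1\}$ with $|U|,|V|\ge(1-O(\rho))n$ such that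
\[
\{c+ki:i\in U\}\subseteq\varphi(P_2),\qquad\{c'+kj:j\in V\}=\varphi(Q_2).
\]
In particular $L-|U|$ and $L-|V|$ are $O(\rho)L$.

\emph{Step 6: return to $\mathbb F_p$.} The map $\psi=\varphi^{-1}$ preserves only equalities between sums of two terms, so we must check that it is affine on these nearly full progressions. If an integer $d$ has a representation $kd=w_1-w_2$ with $w_1,w_2\in\varphi(W)$, set $\Delta(d)=\psi(w_1)-\psi(w_2)$. This does not depend on the representation: $w_1-w_2=w_3-w_4$ gives $w_1+w_4=w_3+w_2$, hence $\psi(w_1)+\psi(w_4)=\psi(w_3)+\psi(w_2)$. Let $1\le d\le0.6L$. There are $L-d-1\ge0.4L-1$ integers $i$ with $0\le i\le L-d-2$, and for at most $3(L-|U|)$ of them one of $i$, $i+d$, $i+d+1$ is missing from $U$. So some $i$ has all three in $U$, which shows that $\Delta(d),\Delta(1),\Delta(d+1)$ are defined and $\Delta(d+1)=\Delta(d)+\Delta(1)$. By induction $\Delta(d)=d\lambda$ for $1\le d\le0.6L$, where $\lambda=\Delta(1)\ne0$ because $\psi$ is injective. Thus $\psi(c+ki')-\psi(c+ki)=(i'-i)\lambda$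 whenever $i,i'\in U$ and $|i'-i|\le0.6L$. If $0.6L<i'-i<L$, the integers within $0.1L$ of the midpoint $(i+i')/2$ lie between $i$ and $i'$, are within $0.6L$ of both, and number at least $0.2L-1>L-|U|$; one of them is in $U$, and the identity follows in two steps. The function $\Delta$ is defined through all of $\varphi(W)$, so this argument applies to $V$ with the same $\lambda$. Hence $\psi(c+ki)=u+i\lambda$ for $i\in U$ and $\psi(c'+kj)=v+j\lambda$ for $j\in V$, with constants $u,v\in\mathbb F_p$. Take $I_0=\{u+i\lambda:0\le i<L\}$ and $J_0=\{v+j\lambda:0\le j<L\}$. Then $|P\setminus I_0|\le|P|-|U|=O(\rho)n$ and $|Q\setminus J_0|\le|Q|-|V|=O(\rho)n$.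
\end{proof}

\subsection{Transfer to $A$}
The lemma does not yet control $A$: the exceptional set $P\setminus I_0$ has size $O(\rho)n$, which may exceed $|A|=n^2/p$. Inequality \eqref{eq:maj} shows that $A$ cannot concentrate there.

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $\delta\le10^{-12}$ be so small that $\rho=C\delta^{1/32}\le\rho_0$, and assume the hypotheses with $\delta$ in place of $\delta_0$. By \eqref{eq:PQ} and $\delta\le\rho$, Lemma~\ref{lem:inverse} applies for large $p$ and gives $I_0,J_0$. Let $A^\circ=\{a\in A:G(a^*)\ge1\}$, so that $|A\setminus A^\circ|\le\delta|A|$.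

Apply \eqref{eq:maj} to $B=A^\circ\setminus I_0$ with $F=f(1-1_{I_0})$ and $H=G$. Here $\sum F\le\sum_{x\notin P}f(x)+|P\setminus I_0|=O(\rho)n$, $\sum G=O(n)$, and $\|F\|_W\|G\|_W\le p^{1/50}(1+2\log p)$. So $|A^\circ\setminus I_0|\le O(\rho)n^2/p+O(p^{0.52}\log p)=O(\rho)|A|$. Next apply \eqref{eq:maj} to $B=\{a\in A^\circ:a^*\notin J_0\}$ with $F=f$ and $H=G(1-1_{J_0})$. Now $\sum F\le3n$ and $\sum H\le\sum_{y\notin Q}G(y)+3|Q\setminus J_0|=O(\rho)n$, the norms obey the same bound, and again $|B|=O(\rho)|A|$. Altogether $|A\setminus(I_0\cap J_0^*)|=O(\rho)|A|$ and $L\le(1+O(\rho))n$. Let $\delta_0$ be a value of $\delta$ for which both terms $O(\rho)$ are at most $\eta$.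
\end{proof}

\section{The sharp bound for sets in progressions}\label{sec:sharp}

From now on $\delta_0$ and $\varepsilon_0$ are as in Proposition~\ref{prop:B}. The losses in that proposition are fixed constants; we now replace them by an arbitrarily small $\kappa$ without changing the range of $|A|$.

\begin{proposition}\label{prop:C}
Let $0<\kappa\le\eta$ and let $p$ be large in terms of $\kappa$. If $|A|\ge p^{1-\varepsilon_0}$, $n\le c_0p$ and $|S|\le(2+\delta_0)n$, then there are progressions $I,J$ with a common difference and lengths $X,Y\le1.03n$ such that the number $N=p\,|A\cap I\cap J^*|$ satisfies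
\[
(1-5\kappa)n^2\le N\le n^2,\qquad|S|\ge X+\frac NX-3\kappa n,\qquad|S|\ge Y+\frac NY-3\kappa n.
\]
\end{proposition}

The last inequality has a simple meaning. Most of $A$ lies in $J^*$, a set of density $Y/p$ in every long interval, so $A$ must be spread over a length of at least $N/Y$, while $A^*$ reaches both ends of $J$; the sumset should then have at least $Y+N/Y$ elements.

Let $I_0,J_0$ be as in Proposition~\ref{prop:B}, with difference $\lambda$. Replacing $A$ by $\lambda^{-1}A$ and $\mu$ by $\lambda^{-2}\mu$ replaces $A^*,S$ by $\lambda^{-1}A^*,\lambda^{-1}S$, since $\lambda^{-2}\mu/(\lambda^{-1}a)=\lambda^{-1}a^*$, and preserves hypotheses and conclusion. This is the reason for allowing a general $\mu$. So we assume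
\[
I_0=u+[0,L-1],\qquad J_0=v+[0,L-1],\qquad A_1=A\cap I_0\cap J_0^*,\qquad|A_1|\ge(1-\eta)|A|.
\]
We use freely that $\varepsilon_0<10^{-3}$, $p^{1-\varepsilon_0/2}\le n\le p/100$, $|S|/|A|\le3p^{\varepsilon_0/2}$ and $|S|\le(2+\eta)n$. The whole situation is symmetric under the exchange of $A$ with $A^*$ and $I_0$ with $J_0$, which fixes $S$ and $n$.

\subsection{The middle of $I+J$ is covered}
Suppose that $A$ fills all but a proportion $\eta'$ of $Z=I\cap J^*$. An element $t$ has $|I\cap(t-J)|$ representations in $I+J$, and one expects a proportion $|I||J|/p^2$ of them to be representations in $Z+Z^*$. The missing part of $Z$ can destroy all of these only if $|I\cap(t-J)|=O(\eta')n$. These expectations hold on average over $t$, which is enough.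

\begin{lemma}\label{lem:middle}
Let $\eta'\in(0,1)$ be fixed, let $I,J$ be intervals with $n/2\le|I|,|J|\le2n$, and suppose that $|A\cap I\cap J^*|\ge(1-\eta')|I||J|/p$. Then for large $p$ the set $T=\{t\notin S:|I\cap(t-J)|\ge5\eta'n\}$ has $|T|\le p^{1/10}$.
\end{lemma}

\begin{proof}
Let $Z=I\cap J^*$, so that $Z^*=J\cap I^*$, and let $E=Z\setminus A$. By \eqref{eq:count}, $|E|\le\eta'|I||J|/p+\Theta$. If $t\in T$, $x\in Z$ and $t-x\in Z^*$, then $x\in E$ or $t-x\in E^*$, since otherwise $t\in A+A^*=S$. So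
\begin{equation}\label{eq:mid}
\sum_{t\in T}\sum_{x\in Z}1_{Z^*}(t-x)\le\sum_{t\in T}\sum_{x\in E}1_{Z^*}(t-x)+\sum_{t\in T}\sum_{y\in E^*}1_Z(t-y).
\end{equation}
Let $w=1_{Z^*}-\frac{|I|}p1_J$. Then
\[
p\,\hat w(\xi)=\sum_{y\ne0}1_J(y)e_p(-\xi y)1_I(y^*)-\frac1p\sum_y1_J(y)e_p(-\xi y)\sum_x1_I(x),
\]
so Lemma~\ref{lem:indep}, applied to the functions $1_J(y)e_p(-\xi y)$ and $1_I$, gives $|\hat w(\xi)|\le\Theta/p$ for all $\xi$. For any sets $U_1,U_2$, Cauchy--Schwarz and Parseval give
\[
\Bigl|\sum_{t\in U_1,\,x\in U_2}w(t-x)\Bigr|=\Bigl|\sum_\xi\hat w(\xi)\sum_{t\in U_1}e_p(\xi t)\sum_{x\in U_2}e_p(-\xi x)\Bigr|\le\frac\Theta p\sqrt{p|U_1|}\sqrt{p|U_2|}=\Theta\sqrt{|U_1||U_2|}.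
\]
Exchanging $I$ and $J$, we get the same bound for $w'=1_Z-\frac{|J|}p1_I$. Below $U_1=T$ and $|U_2|\le2n$, so each replacement of $1_{Z^*}$ by $\frac{|I|}p1_J$, or of $1_Z$ by $\frac{|J|}p1_I$, costs at most $\mathcal E=\Theta\sqrt{2n|T|}$. For the left side of \eqref{eq:mid},
\[
\sum_{t\in T}\sum_{x\in Z}1_{Z^*}(t-x)\ge\frac{|I|}p\sum_{t\in T}\sum_{y\in J}1_Z(t-y)-\mathcal E\ge\frac{|I||J|}{p^2}\sum_{t\in T}|I\cap(t-J)|-2\mathcal E,
\]
which is at least $5\eta'n|T||I||J|/p^2-2\mathcal E$. On the right side, one replacement in each sum and the bounds $1_I,1_J\le1$ give at most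
\[
\frac{|I|+|J|}p|T||E|+2\mathcal E\le\frac{4n}p|T|\Bigl(\eta'\frac{|I||J|}p+\Theta\Bigr)+2\mathcal E.
\]
Comparing the two sides and using $|I||J|\ge n^2/4$, we obtain
\[
\frac{\eta'n^3}{4p^2}|T|\le\frac{4n\Theta}p|T|+4\Theta\sqrt{2n|T|}.
\]
Since $n^2/p=|A|\ge p^{0.99}\ge32\Theta/\eta'$ for large $p$, the first term on the right is at most half of the left side. Hence $|T|=O_{\eta'}(\Theta^2p^4/n^5)=O_{\eta'}(p^{5\varepsilon_0/2}\log^4p)\le p^{1/10}$.
\end{proof}

To apply the lemma, note that for $I=x_0+[0,X-1]$, $J=y_0+[0,Y-1]$ with $X+Y\le p$ and for $0\le i\le X+Y-2$, the number $|I\cap(x_0+y_0+i-J)|$ counts the integers $j$ with $\max(0,i-Y+1)\le j\le\min(X-1,i)$, so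
\begin{equation}\label{eq:reps}
|I\cap(x_0+y_0+i-J)|=\min(i+1,\ X+Y-1-i,\ X,\ Y).
\end{equation}

\subsection{Localization}
Proposition~\ref{prop:B} says nothing about $\eta|A|$ elements of $A$, and discarding them would cost a fixed proportion of the final bound. We show that nearly all of them lie close to $I_0$: the middle of $I_0+J_0$ already uses up almost all of $S$, so there is no room for the sums formed by distant elements.

\begin{lemma}\label{lem:local}
Let $\hat I=u+[-41\eta n,L+41\eta n]$ and $\hat J=v+[-41\eta n,L+41\eta n]$. For large $p$ we have $|\hat I|,|\hat J|\le1.03n$ and $|A\setminus\hat I|,|A^*\setminus\hat J|<p^{-1/50}|A|$.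
\end{lemma}

\begin{proof}
The lengths are at most $L+82\eta n+1\le(1+83\eta)n+1\le1.03n$. By symmetry it suffices to bound $|A\setminus\hat I|$.

By \eqref{eq:count}, $(1-\eta)n^2/p\le|A_1|\le L^2/p+\Theta$, so $L\ge(1-2\eta)n$. Also $|A_1|\ge(1-\eta)(1+\eta)^{-2}L^2/p\ge(1-3\eta)L^2/p$. Let $R_0=\lceil15\eta n\rceil$ and $K_0=u+v+[R_0,2L-2-R_0]$. By \eqref{eq:reps} and Lemma~\ref{lem:middle} with $\eta'=3\eta$, the set $S$ contains all but $p^{1/10}$ elements of $K_0$. So $|S\cap K_0|\ge2L-1-2R_0-p^{1/10}\ge(2-36\eta)n$, and $|S\setminus K_0|\le37\eta n$.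

Suppose that $A'=A\setminus\hat I$ has $|A'|\ge p^{-1/50}|A|$, and let $k=k_{A'}$. Then $k=1$ on $A^*$ and $\|k\|_W\le(3p^{\varepsilon_0/2+1/50})^{1/2}\le p^{1/50}$. By \eqref{eq:maj} with $B=A_1$, $F=1_{I_0}$ and $H=1_{J_0}k$,
\[
(1-\eta)\frac{n^2}p\le|A_1|\le\frac Lp\sum_{J_0}k+\Theta p^{1/50},
\]
so $\sum_{J_0}k\ge(1-\eta-o(1))n/(1+\eta)\ge(1-3\eta)n$. But $\sum_{J_0}k$ is the average of $|S\cap(a+J_0)|$ over $a\in A'$. So some $a\in A'$ has $|S\cap(a+J_0)|\ge(1-3\eta)n$, and hence $|K_0\cap(a+J_0)|\ge(1-40\eta)n$. Write $a=u+i$ with $|i|<p/2$. Since $L\le p/50$, the integer interval $[i,i+L-1]$ lies in $(-p/2,p)$ and meets no translate of $[0,2L-2]$ by a nonzero multiple of $p$. So it shares at least $(1-40\eta)n$ integers with $[0,2L-2]$. If $i<0$, this gives $L+i\ge(1-40\eta)n$, so $i\ge-41\eta n$; if $i\ge0$, it gives $2L-1-i\ge(1-40\eta)n$, so $i\le L+41\eta n$. Thus $a\in\hat I$, a contradiction.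
\end{proof}

\subsection{Trimming and the two ends}
Lemma~\ref{lem:middle} cannot cover the ends of $I+J$, where elements have few representations. There we use the sets $A',A''$ of Section~\ref{sec:model}: parts of $A$ whose images under $*$ sit at the extreme left and the extreme right of $J$. To have such parts of positive proportion we first shrink $\hat I$ and $\hat J$.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $A_2=A\cap\hat I\cap\hat J^*$, so that $|A_2|\ge(1-o(1))|A|$ by Lemma~\ref{lem:local}, and let $w=\lceil\kappa n\rceil$.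

\emph{Trimming.} Cut $\hat I$ into consecutive blocks of length $w$, the last one possibly shorter; there are at most $1.03/\kappa+1\le2/\kappa$ blocks. Call a block \emph{heavy} if it contains at least $\kappa^2|A|$ elements of $A_2$. The other blocks together contain at most $2\kappa|A|$ elements of $A_2$, so heavy blocks exist. Let $I=x_0+[0,X-1]$ be the interval from the beginning of the first heavy block to the end of the last one. Define $J=y_0+[0,Y-1]\subseteq\hat J$ in the same way from $A_2^*$. Let $A_3=A\cap I\cap J^*=A_2\cap I\cap J^*$ and $N=p|A_3|$. Then $X,Y\le1.03n$ and $|A_3|\ge|A_2|-4\kappa|A|\ge(1-5\kappa)|A|$, which gives the bounds for $N$. It remains to prove the inequality with $Y$; the construction is symmetric under the exchange of $A,I$ with $A^*,J$, which preserves $N$, so the inequality with $X$ follows.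

\emph{The middle.} By \eqref{eq:count}, $XY\ge N-p\Theta\ge(1-6\kappa)n^2$, so $X,Y\ge(1-6\eta)n/1.03\ge0.96n$. Moreover $|A_3|\ge(1-5\eta)n^2/p\ge(1-5\eta)\,1.03^{-2}XY/p\ge0.93XY/p$. Let $R=\lceil0.35n\rceil$ and $R'=R-w>0$; then $2R\le0.7n+2\le X,Y$. By \eqref{eq:reps} and Lemma~\ref{lem:middle} with $\eta'=0.07$, the set $S$ contains all but $p^{1/10}$ of the $X+Y-2R$ elements of $x_0+y_0+[R,X+Y-1-R]$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,2)--(4.8,2);
\draw (5.6,2)--(10.4,2);
\draw[line width=2.5pt] (0,2)--(1.4,2) (3.4,2)--(4.8,2) (5.6,2)--(5.9,2) (10.1,2)--(10.4,2);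
\node[above] at (0.7,2.05) {$I^L$};
\node[above] at (2.4,2.05) {$I^M$};
\node[above] at (4.1,2.05) {$I^R$};
\node[above] at (5.75,2.05) {\small first};
\node[above] at (8,2.05) {$J$};
\node[above] at (10.25,2.05) {\small last};
\draw (0.4,0)--(10,0);
\draw[line width=2.5pt] (0.4,0)--(2.1,0) (8.3,0)--(10,0);
\node[below] at (1.25,-0.05) {\small left end};
\node[below] at (5.2,-0.05) {\small middle of $I+J$};
\node[below] at (9.15,-0.05) {\small right end};
\draw[->] (0.7,1.85)--(1,0.2);
\draw[->] (5.75,1.85)--(1.6,0.2);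
\draw[->] (4.1,1.85)--(8.8,0.2);
\draw[->] (10.25,1.85)--(9.4,0.2);
\end{tikzpicture}
\caption{Top: the interval $I$, split into end parts $I^L,I^R$ of length $R'$ and a middle part $I^M$, and the interval $J$ with its first and last heavy blocks, of length at most $w$. Bottom: the interval $I+J$. Sums of $I^L$ with the first block fall in the left end, and sums of $I^R$ with the last block fall in the right end; both ends have length at most $R=R'+w$.}\label{fig:ends}
\end{figure}

\emph{The ends} (Figure~\ref{fig:ends}). Let $I^L=x_0+[0,R'-1]$, $I^R=x_0+[X-R',X-1]$, and let $I^M=I\setminus(I^L\cup I^R)$, an interval of length $X-2R'$. Put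
\[
s_L=|S\cap(x_0+y_0+[0,R-1])|,\qquad s_R=|S\cap(x_0+y_0+[X+Y-R,X+Y-2])|.
\]
Let $B$ be the set of $a\in A_2$ with $a^*$ in the first heavy block of $\hat J$, and let $h=h_B$. Then $|B|\ge\kappa^2|A|$, so $\|h\|_W\le(3p^{\varepsilon_0/2}\kappa^{-2})^{1/2}\le p^{1/100}$, and $h=1$ on $A$. By \eqref{eq:maj} for the set $A_3\cap I^L$ with $F=1_{I^L}h$ and $H=1_J$,
\[
|A_3\cap I^L|\le\frac Yp\sum_{I^L}h+\Theta p^{1/100}.
\]
Now $\sum_{I^L}h$ is the average of $|S\cap(a^*+I^L)|$ over $a\in B$. For $a\in B$ we have $a^*\in y_0+[0,w-1]$, so $a^*+I^L\subseteq x_0+y_0+[0,w+R'-2]\subseteq x_0+y_0+[0,R-1]$, and therefore $\sum_{I^L}h\le s_L$. Since $p/Y\le2p^{\varepsilon_0/2}$, we obtain $s_L\ge\frac pY|A_3\cap I^L|-p^{0.6}$. For the right end let $B$ be the set of $a\in A_2$ with $a^*$ in the last heavy block of $\hat J$. Then $a^*\in y_0+[Y-w,Y-1]$ and $a^*+I^R\subseteq x_0+y_0+[X+Y-R,X+Y-2]$, and the same application of \eqref{eq:maj}, with $I^R$ in place of $I^L$, gives $s_R\ge\frac pY|A_3\cap I^R|-p^{0.6}$.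

These bounds are weak if $A_3$ is thin near the ends of $I$, but $A_3$ cannot be thin there without being small, because $I^M$ has limited capacity: by \eqref{eq:count}, $|A_3\cap I^M|\le|I^M\cap J^*|\le(X-2R')Y/p+\Theta$. Hence
\[
s_L+s_R\ge\frac pY\bigl(|A_3|-|A_3\cap I^M|\bigr)-2p^{0.6}\ge\frac NY-(X-2R')-3p^{0.6}.
\]

\emph{Conclusion.} The ranges $[0,R-1]$, $[R,X+Y-1-R]$ and $[X+Y-R,X+Y-2]$ are disjoint modulo $p$, because $X+Y<p$. Adding the three contributions,
\[
|S|\ge(X+Y-2R)-p^{1/10}+\frac NY-X+2R'-3p^{0.6}\ge Y+\frac NY-2w-4p^{0.6}.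
\]
Finally $2w+4p^{0.6}\le2\kappa n+2+4p^{0.6}\le3\kappa n$ for large $p$.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We may assume $0<\kappa\le\eta$, since the claim for a larger $\kappa$ follows from the claim for $\eta$. Let $|A|\ge p^{1-\varepsilon_0}$.

Suppose first that $|A|>c_0^2p$. Choose $\delta=\delta(\kappa)\le10^{-12}$ so that the term $O(\delta^{1/8})$ in Proposition~\ref{prop:A} is at most $\kappa$. For large $p$ we have $c_0^2p\ge p^{1-\delta/200}$, so the proposition applies and gives $|S|\ge(1-\kappa)\min(2n,p)$.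

Now suppose that $|A|\le c_0^2p$. Then $n\le c_0p$ and $\min(2n,p)=2n$. If $|S|>2n$ we are done. Otherwise apply Proposition~\ref{prop:C} with $\kappa'=\kappa/7$ in place of $\kappa$. Since $Y+N/Y\ge2\sqrt N\ge2(1-5\kappa')n$,
\[
|S|\ge(2-13\kappa')n\ge(1-\kappa)\,2n.
\]
In both cases the threshold for $p$ depends only on $\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
Let $\kappa_0=\delta_0$, which is less than $\eta$, and let $0<\kappa\le\kappa_0$. Then $n\le c_0p$ and $|S|\le(2+\kappa)n\le(2+\delta_0)n$, so Proposition~\ref{prop:C} gives progressions $I,J$ with a common difference. For $Z\in\{X,Y\}$ it gives $Z+N/Z\le(2+4\kappa)n$, that is, $Z^2-2nZ\le4\kappa nZ-N$. Hence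
\[
(Z-n)^2\le4\kappa nZ+n^2-N\le(4\cdot1.03+5)\kappa n^2\le10\kappa n^2.
\]
So $X,Y=(1+O(\sqrt\kappa))n$, and in particular $|I|,|J|=(1+O(\kappa^{1/4}))n$. By \eqref{eq:count}, $|I\cap J^*|=XY/p+O(\Theta)=(1+O(\sqrt\kappa))|A|$ for large $p$, while $|A\cap I\cap J^*|=N/p\ge(1-5\kappa)|A|$. Therefore
\[
|A\,\triangle\,(I\cap J^*)|=|A|+|I\cap J^*|-2|A\cap I\cap J^*|=O(\sqrt\kappa)|A|.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{GR}
Green and Ruzsa, \emph{Sets with small sumset and rectification}, Bull. London Math. Soc. 38 (2006).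

\bibitem{Sem}
Aliaksei Semchankau, \emph{A new bound for $A(A+A)$ for large sets}, arXiv:2011.11468 (2020).

\end{thebibliography}
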